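# The dimension of Harer's spine after projection to Teichmüller space

## 1. One puncture, where the projection loses nothing

Let $F$ be a closed connected orientable surface of genus $g$, let $p_1,\dots,p_s\in F$ be distinct points, and put $F_g^s=F\setminus\{p_1,\dots,p_s\}$. Throughout $s\ge1$ and $2g+s>2$. The mapping class group $\mathrm{Mod}_g^s$ is the group of isotopy classes of orientation-preserving diffeomorphisms of $F_g^s$. It acts on the Teichmüller space $\mathscr T_g^s$ of marked Riemann surfaces of genus $g$ with $s$ distinguished points, a manifold of real dimension $6g-6+2s$.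

**Definition (proper classifying space).** A model for $\underline E\,G$ is a $G$-CW complex with finite stabilizers in which the fixed set of every finite subgroup of $G$ is contractible.

We use that $\mathscr T_g^s$ is a model for $\underline E\,\mathrm{Mod}_g^s$. One wants models of small dimension, and there is a floor: every model has dimension at least the virtual cohomological dimension, that is, the cohomological dimension of any torsion-free subgroup of finite index. Harer computed it. The pure group $\mathrm{PMod}_g^s$, the kernel of the permutation action on the punctures, has finite index and the same vcd, and for $s\ge1$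
$$\mathrm{vcd}(\mathrm{Mod}_g^s)=\begin{cases}s-3& g=0,\ s\ge3,\\ 4g-4+s& g\ge1.\end{cases}$$
A model is said to be of **minimal dimension** if its dimension equals the vcd.

Harer's spine is a candidate. It lives in a larger space, the decorated Teichmüller space $\mathscr T_g^s(\Delta)$, where $\Delta=\{p_1,\dots,p_s\}$: this is $\mathscr T_g^s$ times the open $(s-1)$-simplex of positive weights on the punctures with sum $1$, with the diagonal action. Let $\pi:\mathscr T_g^s(\Delta)\to\mathscr T_g^s$ be the projection.

**Definition (arc systems and the spine).** Let $A$ be the simplicial complex whose simplices are isotopy classes of systems of disjoint, pairwise non-isotopic essential arcs in $F$ with endpoints in $\Delta$. A system is filling if every complementary region is a disk. Via Jenkins–Strebel differentials, $\mathscr T_g^s(\Delta)$ is identified $\mathrm{Mod}_g^s$-equivariantly with the union of the open simplices of $A$ that belong to filling systems. Harer's spine $\mathcal Y\subset\mathscr T_g^s(\Delta)$ is the subcomplex of the barycentric subdivision of $A$ spanned by the barycenters of filling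 systems. In other words, it is the realization of the poset of filling systems under inclusion.

The construction is in J. L. Harer, "The virtual cohomological dimension of the mapping class group of an orientable surface", Invent. Math. 84 (1986), Section 2. There is an equivariant deformation retraction of $\mathscr T_g^s(\Delta)$ onto $\mathcal Y$. The dimension of $\mathcal Y$ comes from Euler characteristic: a filling system with $a$ arcs and $b$ complementary disks satisfies $s-a+b=2-2g$. The smallest systems have $b=1$, so $a=2g-1+s$. In the largest all disks are triangles, so $3b=2a$ and $a=6g-6+3s$. A maximal chain therefore has $4g-5+2s$ steps, and $\dim\mathcal Y=4g-5+2s$.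

For example, take $(g,s)=(1,1)$. Arcs on the once-punctured torus correspond to slopes in $\mathbb Q\cup\{\infty\}$, and $A$ is the Farey complex. One arc has an annulus as complement, so it does not fill; two or three disjoint arcs fill. Hence $\mathcal Y$ has one vertex per Farey edge and one per Farey triangle. It is the (subdivided) trivalent tree dual to the Farey tessellation, of dimension $1$, and $\mathrm{vcd}(\mathrm{Mod}_1^1)=4-4+1=1$.

The image $\pi(\mathcal Y)$ is a $\mathrm{Mod}_g^s$-equivariant deformation retract of $\mathscr T_g^s$, hence a model for $\underline E\,\mathrm{Mod}_g^s$. Here $\dim$ means covering dimension, which for finite-dimensional CW complexes is the CW dimension.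

**Proposition 1.** If $s=1$ or $(g,s)=(0,3)$, then $\dim\pi(\mathcal Y)=\mathrm{vcd}(\mathrm{Mod}_g^s)$.

*Proof.* If $s=1$, the simplex of weights is a point, so $\pi$ is the identity and $\pi(\mathcal Y)=\mathcal Y$ has dimension $4g-5+2=4g-3$. Since $2g+1>2$ forces $g\ge1$, the vcd is $4g-4+1=4g-3$. If $(g,s)=(0,3)$, then $\mathscr T_0^3$ is a point and the vcd is $0$. $\square$

What changes when $s\ge2$? The fibers of $\pi$ now have dimension $s-1$, and for $g\ge1$
$$\dim\mathcal Y-\mathrm{vcd}(\mathrm{Mod}_g^s)=(4g-5+2s)-(4g-4+s)=s-1. \tag{1}$$
The excess of $\dim\mathcal Y$ over the vcd is exactly the dimension of a fiber, so one may hope that $\pi$ collapses $\mathcal Y$ by exactly $s-1$ dimensions. Whether $\pi(\mathcal Y)$ has minimal dimension is a question posed in Nestor Colin, Rita Jiménez Rolland, Porfirio L. León Álvarez, Luis Jorge Sánchez Saldaña, "On the dimension of Harer's spine for the decorated Teichmüller space", arXiv:2409.04392 (2024). The answer is as negative as dimensions permit.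

**Theorem 2.** Let $s\ge1$ and $2g+s>2$. Then
$$\dim\pi(\mathcal Y)=\min\{\dim\mathcal Y,\dim\mathscr T_g^s\}=\begin{cases}4g-5+2s,&g\ge1,\\ 2s-6=\dim_{\mathbb R}\mathscr T_0^s,&g=0.\end{cases}\tag{2}$$
Hence $\dim\pi(\mathcal Y)-\mathrm{vcd}(\mathrm{Mod}_g^s)$ equals $s-1$ if $g\ge1$ and $s-3$ if $g=0$, and $\pi(\mathcal Y)$ is a model of minimal dimension if and only if $s=1$ or $(g,s)=(0,3)$. Moreover:

* (a) if $g\ge1$ and $s\ge2$, there is a subset of $\mathcal Y$ homeomorphic to an open cell of dimension $4g-5+2s=\dim\mathcal Y$ on which $\pi$ is real-analytic, and an immersion off a proper real-analytic subset;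
* (b) if $g=0$ and $s\ge4$, then $\pi(\mathcal Y)$ is a proper subset of $\mathscr T_0^s$ with nonempty interior.

The theorem is about $\pi(\mathcal Y)$ only. It does not decide whether some other model of dimension vcd exists; to the knowledge of the authors of arXiv:2409.04392, this is unknown when $s\ge2$.

## 2. Strips, half-cylinders and the cells of the spine

To compute with $\pi$ we need a formula for it. A ribbon graph is a graph with a cyclic order on the half-edges at each vertex; thickening it gives a surface with boundary, whose boundary cycles are called faces. For instance, the graph with two vertices and three edges joining them has three faces and genus $0$ for one pair of cyclic orders (draw it in the plane). If the order at one vertex is reversed, it has one face and genus $1$.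

A filling arc system $\alpha$ has a dual ribbon graph $\Gamma$: one vertex per complementary disk, one edge $e$ per arc, faces corresponding to $p_1,\dots,p_s$. All valences are at least $3$. Given lengths $\ell\in\mathbb R_{>0}^{E(\Gamma)}$, let $L_i$ be the length of the $i$-th boundary cycle, and glue a half-infinite cylinder $\{\operatorname{Im}\zeta>0\}/L_i\mathbb Z$ to it. The result, with the quadratic differential $q=d\zeta^2$, is a Riemann surface $S_\Gamma(\ell)$. We also write $S_\Gamma(\ell)$ for the compact surface with the $p_i$ filled in. With $w=e^{2\pi i\zeta/L_i}$ near $p_i$, $q$ is a constant times $dw^2/w^2$, so $q$ has double poles at the $p_i$; at a vertex of valence $k$ the cone angle is $k\pi$ and $q$ has a zero of order $k-2$.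

The Jenkins–Strebel identification says: the point of the open simplex of $\alpha$ with barycentric coordinates $\ell/\sum_e\ell_e$ is $S_\Gamma(\ell)$ with its natural marking and with weights $L_i/\sum_jL_j$. So on this simplex $\pi$ is the map
$$\Phi:\ell\mapsto[S_\Gamma(\ell)]\in\mathscr T_g^s ,$$
which does not change when $\ell$ is scaled.

It helps to cut $S_\Gamma(\ell)$ differently. Over each side of an edge stands a vertical half-strip in some half-cylinder. The two half-strips of $e$ together form a strip $\Sigma_e=\{0\le\operatorname{Re}\zeta\le\ell_e\}$ with $e=\{\operatorname{Im}\zeta=0\}$, and $S_\Gamma(\ell)$ is the union of the strips, glued along vertical half-lines.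

Next, which $\ell$ give points of $\mathcal Y$? When $\Gamma$ is trivalent, it has $4g-4+2s$ vertices and $6g-6+3s$ edges. A spanning tree $T$ has $|T|=4g-5+2s$ edges, as many as $\dim\mathcal Y$.

**Lemma 3.** Let $\Gamma$ be trivalent and $T\subset\Gamma$ a spanning tree. If $\ell_e=1$ for $e\notin T$ and $0<\ell_e<1$ for $e\in T$, then $\ell/\sum\ell_e\in\mathcal Y$. The map $\ell\mapsto\ell/\sum\ell_e$ is a homeomorphism from $(0,1)^T\times\{1\}^{E\setminus T}$ onto its image, and $\pi$ is there given by $\Phi$.

*Proof.* We have
$$\ell=\int_0^1\mathbf 1_{\{e\,:\,\ell_e\ge c\}}\,dc .\tag{3}$$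
The sets $\{\ell_e\ge c\}$ are nested, finitely many, and of the form $(E\setminus T)\cup\{e\in T:\ell_e\ge c\}$. The arc system dual to $E\setminus T$ is filling: it is dual to $\Gamma/T$, which has one vertex, so its complement is one disk. Further arcs cut disks into disks, so all the systems in (3) are filling. The barycenter of the system dual to $S$ is $\mathbf 1_S/|S|$, so (3) divided by $\sum\ell_e$ is a convex combination of barycenters of a chain of filling systems, i.e. a point of $\mathcal Y$. The scale is recovered from the common value on $E\setminus T$, which gives the continuous inverse. $\square$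

So the theorem becomes a question about the rank of $\Phi$ on $(0,1)^T$: is it $|T|$, or at least $\dim\mathscr T_g^s$, somewhere?

## 3. The derivative of the projection, by Teichmüller's lemma

For a compact Riemann surface $C=S_\Gamma(\ell)$ put $D=\sum p_i$ and let $QD(C)=H^0(C,2K+D)$, the quadratic differentials holomorphic off the $p_i$ with at most simple poles there. These are the integrable holomorphic quadratic differentials on $C\setminus\{p_i\}$. Since $\deg(2K+D)=4g-4+s>2g-2$, Riemann–Roch gives $\dim_{\mathbb C}QD(C)=3g-3+s$.

For $\varphi\in QD(C)$ write $\varphi=f\,d\zeta^2$ on $\Sigma_e$ and set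
$$A_e(\varphi)=\int_{-\infty}^\infty f(x+iy)\,dy=-i\int_{\gamma_e}\varphi/\sqrt q,\qquad 0<x<\ell_e,\tag{4}$$
where $\gamma_e$ is an upward vertical line in the strip and $\sqrt q=d\zeta$ (on it $d\zeta=i\,dy$). In the coordinate $w=e^{2\pi i\zeta/L}$ at a puncture, $\varphi=O(1/|w|)\,dw^2$ and $dw=(2\pi i/L)\,w\,d\zeta$, so $f=O(|w|)=O(e^{-2\pi|y|/L})$ at each end of the strip. Hence $A_e$ is well defined, and by Cauchy's theorem it does not depend on $x$. It does not change under $\zeta\mapsto\ell_e-\zeta$, so the choice of the upper side is irrelevant.

**Lemma 4.** $\Phi$ is real-analytic on $\mathbb R_{>0}^{E(\Gamma)}$, and $d\Phi_\ell(\dot\ell)=0$ if and only if $\sum_e\dot\ell_eA_e(\varphi)=0$ for all $\varphi\in QD(S_\Gamma(\ell))$.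

*Proof.* The maps $x+iy\mapsto(\ell'_e/\ell_e)x+iy$ on the strips agree on the vertical half-lines along which strips are glued. Together they form a marking-preserving quasiconformal homeomorphism $S_\Gamma(\ell)\to S_\Gamma(\ell')$. With $k=\ell_e'/\ell_e$, the map is $\frac{k+1}2\zeta+\frac{k-1}2\bar\zeta$, so its Beltrami coefficient on $\Sigma_e$ is
$$\mu=\frac{\ell'_e-\ell_e}{\ell'_e+\ell_e}\,\frac{d\bar\zeta}{d\zeta}.$$
This depends real-analytically on $\ell'$ as an $L^\infty$-valued map. The projection from the unit ball of Beltrami differentials to Teichmüller space is holomorphic (Ahlfors–Bers), so $\Phi$ is real-analytic. The kernel of the differential of that projection at $0$ is the annihilator of $QD$ (Teichmüller's lemma). At $\ell'=\ell$ the derivative of $\mu$ is $\dot\mu=\sum_e\frac{\dot\ell_e}{2\ell_e}\mathbf 1_{\Sigma_e}d\bar\zeta/d\zeta$, and by Fubini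
$$\int\dot\mu\,\varphi=\sum_e\frac{\dot\ell_e}{2\ell_e}\int_{\Sigma_e}f\,dx\,dy=\frac12\sum_e\dot\ell_eA_e(\varphi).\qquad\square$$

The argument holds for every $\Gamma$ with valences at least $3$. For trivalent $\Gamma$ with spanning tree $T$ it gives
$$\operatorname{rank}\big(d\Phi|_{\mathbb R^T}\big)=|T|-\dim\mathcal K,\qquad \mathcal K=\Big\{t\in\mathbb R^T:\ \sum_{e\in T}t_eA_e(\varphi)=0\ \ \forall\varphi\in QD\Big\}.\tag{5}$$

It also gives one half of the dimension formula.

**Lemma 5.** $\dim\pi(\mathcal Y)\le\min\{4g-5+2s,\ 6g-6+2s\}$.

*Proof.* A subset of a manifold of dimension $6g-6+2s$ has covering dimension at most $6g-6+2s$. For the other bound, a closed simplex of $\mathcal Y$ is compact and is a finite union of relatively open simplices. Each of these lies in one open simplex of $A$ (that of the largest system of its chain), where $\pi$ is smooth by Lemma 4. So the image of the closed simplex is compact of Hausdorff dimension at most $4g-5+2s$. Covering dimension is at most Hausdorff dimension (Szpilrajn). As $\mathcal Y$ has countably many simplices, the countable sum theorem for closed sets gives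 the claim. $\square$

## 4. Four punctures on the sphere: the tetrahedron

The first case beyond Proposition 1 in genus $0$ is $(0,4)$, where $\dim\mathcal Y=3$, $\dim\mathscr T_0^4=2$ and the vcd is $1$. It can be done by hand and shows what the numbers $A_e$ are.

**Definition (canonical double cover).** Let $\Gamma$ be trivalent, $C=S_\Gamma(\ell)$. The canonical double cover $\hat C\to C$ is the compact Riemann surface of the square root of $q$, branched over the zeros of $q$, all of which are simple. Let $\iota$ be its involution.

For $\varphi\in QD(C)$ the quotient $\varphi/\sqrt q$ is a holomorphic $1$-form on $\hat C$ with $\iota^*(\varphi/\sqrt q)=-\varphi/\sqrt q$. Indeed, over a simple zero put $z=\xi^2$, with $q=z\,dz^2$ and $\varphi=h\,dz^2$; then $\sqrt q=2\xi^2d\xi$ and $\varphi/\sqrt q=2h\,d\xi$. Over $p_i$ the cover is unramified, $\sqrt q$ has a simple pole, and the at most simple pole of $\varphi$ (against $dw^2$) gives a form without pole. By (4), the integral of $\varphi/\sqrt q$ over a lift of $\gamma_e$ is $\pm iA_e(\varphi)$: the $A_e$ are periods over paths that join points over punctures.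

**Example 6.** *For $(g,s)=(0,4)$ the set $\pi(\mathcal Y)$ contains a nonempty open subset of $\mathscr T_0^4$.*

Let $\Gamma\subset S^2$ be the tetrahedron graph, with vertices $v_0,\dots,v_3$ and four triangular faces, and let $T$ be the star of the three edges at $v_0$. Let $C=S_\Gamma(1,\dots,1)$. The orientation-preserving symmetries of the tetrahedron act on $C$ and preserve $q$. For such a symmetry $\varrho$, it carries $\gamma_e$ to $\gamma_{\varrho(e)}$ up to a flip of the strip, so $A_{\varrho(e)}(\varphi)=A_e(\varrho^*\varphi)$.

Let $\varrho$ have order $3$ and fix $v_0$ and the puncture $p_0$ of the opposite face. Choose a coordinate $\xi$ on $C$ with $\xi(v_0)=0$, $\xi(p_0)=\infty$. Then $\varrho$ is $\xi\mapsto\omega\xi$ with $\omega$ a primitive cube root of unity, and after scaling the other punctures are the cube roots of $1$. The space $QD(C)$ has dimension $1$ and is spanned by $\varphi=d\xi^2/(\xi^3-1)$ (at $\infty$, with $\xi=1/\eta$, this has a simple pole in $\eta$). As $\varrho^*\varphi=\omega^2\varphi$, the three numbers $A_e(\varphi)$, $e\in T$, are $a,\omega^2a,\omega^4a=\omega a$ for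 some $a\in\mathbb C$.

We claim $a\ne0$. A symmetry of order $2$ multiplies $\varphi$ by $\pm1$, and such symmetries exchange each edge with its opposite edge. So if $a=0$, then $A_e(\varphi)=0$ for all six edges. The lines $\gamma_e$ of the four edges other than $v_0v_1$ and $v_2v_3$ form a simple closed curve through the four punctures: each face contains exactly two of these edges. It meets $\Gamma$ only at one point of each of these four edges, transversally, so it separates $\{v_0,v_1\}$ from $\{v_2,v_3\}$. Now $\hat C\to C$ is branched over the four vertices, so $\hat C$ is a torus. The preimage of each of the two disks bounded by the curve, with two branch points, is an annulus. Hence the curve lifts to a closed curve parallel to the core of an annulus in a torus made of two annuli, which is nonzero in $H_1(\hat C)$. The integral over it of the nonzero holomorphic form $\varphi/\sqrt q$ is a sum of four terms $\pm iA_e(\varphi)=0$. But a nonzero holomorphic form on a torus $\mathbb C/\Lambda$ has nonzero integral on every nonzero class. So $a\neq0$.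

Hence $\sum_{e\in T}t_eA_e(\varphi)=0$ only for $t$ proportional to $(1,1,1)$, so $\dim\mathcal K=1$ and $d\Phi|_{\mathbb R^T}$ has rank $2$ at $\ell=(1,\dots,1)$. By continuity the rank is $2$ at nearby points with $\ell_e<1$ on $T$, and these lie in $\mathcal Y$ by Lemma 3. So $\pi(\mathcal Y)$ has nonempty interior and dimension $2>1$. $\square$

## 5. Periods over closed classes, and the $s$ boundary values they miss

Without symmetry, the natural plan is to turn the last argument into homology. Let $t\in\mathcal K$. The lifts of the $\gamma_e$, weighted by $t_e$, form a relative class on which all the forms $\varphi/\sqrt q$ vanish. If the class were closed, Hodge theory would make it zero. Here is what this gives. Put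
$$m=2g+s-3,\qquad n=2m+2,\qquad N=n+2=4g+2s-2,\tag{6}$$
so that a trivalent $\Gamma$ has $n$ vertices and $|T|=2m+1$.

**Lemma 7.** For every trivalent $\Gamma$, every spanning tree $T$ and all lengths, $\dim\mathcal K\le s$.

*Proof.* Let $\hat P\subset\hat C$ be the preimage of the punctures, two points $p_i^\pm$ over each $p_i$. Let $\hat\gamma_e$ be the lift of $\gamma_e$ on which $\sqrt q=d\zeta$, and for $t\in\mathcal K$ put
$$c=\sum_{e\in T}t_e\big([\hat\gamma_e]-\iota_*[\hat\gamma_e]\big)\in H_1(\hat C,\hat P;\mathbb R).$$
Then $\int_c\varphi/\sqrt q=2i\sum t_eA_e(\varphi)=0$. Since $\iota_*c=-c$, the boundary $\partial c$ is a combination of the $s$ elements $p_i^+-p_i^-$. So the subspace $\mathcal K'\subset\mathcal K$ where $\partial c=0$ has codimension at most $s$ in $\mathcal K$, and it suffices to show $\mathcal K'=0$.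

If $\partial c=0$, then $c$ comes from $H_1(\hat C;\mathbb R)$, which injects into $H_1(\hat C,\hat P;\mathbb R)$; the preimage is also $\iota$-odd, so even forms vanish on it. By Riemann–Hurwitz $\hat C$ has genus $2g+m$. The even holomorphic forms come from $C$ and have dimension $g$, so the odd ones have dimension $g+m=3g-3+s=\dim QD(C)$. Since $\varphi\mapsto\varphi/\sqrt q$ is injective, these forms are all the odd ones. Hence all holomorphic forms vanish on $c$; as $c$ is real, so do the antiholomorphic ones, and $c=0$.

The preimage $b_e$ of an edge $e\in T$ is a simple closed curve in $\hat C\setminus\hat P$ with $\iota_*b_e=-b_e$ (the involution fixes the two points over the ends of $e$ and exchanges the two arcs). The path $\hat\gamma_e$ meets $b_e$ once, transversally, and misses the other $b_{e'}$. Since $\iota$ preserves orientation, $(\iota_*\hat\gamma_e)\cdot b_e=\hat\gamma_e\cdot\iota_*b_e=-\hat\gamma_e\cdot b_e$. So $0=c\cdot b_e=\pm2t_e$ for all $e\in T$, and $t=0$. $\square$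

The resulting rank bound is $2m+1-s=4g-5+s$, which for $g\ge1$ is one less than the vcd, so it decides nothing. The loss has one cause: nothing controls the $s$ numbers that make up $\partial c$, and the forms $\varphi/\sqrt q$ have no poles at the points of $\hat P$ that could detect them.

The way past this point is to choose the lengths so that the punctures merge. Let the tree edges have lengths $\varepsilon\tau_e$ with $\varepsilon\to0$ and the other edges length $1$. Seen from the tree, the rest of the surface runs off to a single end: the neighborhood of $T$ looks like $\mathbb C$ with a quadratic differential $P(u)\,du^2$, $P$ a polynomial with a simple root at each vertex. The double cover $y^2=P(u)$ has only two points over $u=\infty$. So $\partial c$ is a single number. In genus $0$ we can afford to lose one dimension, since $\dim\mathscr T_0^s=2m=|T|-1$. In genus $g\ge1$ that number is detected by one more quadratic differential, whose $A_e$ grows like a logarithm with the boundary as coefficient.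

Here is the precise goal. From now on $g\ge1$, $s\ge2$, or $g=0$, $s\ge4$. Then $m\ge1$ and $N\ge6$.

**Proposition 8.** There are a trivalent $\Gamma$ of genus $g$ with $s$ faces, a spanning tree $T$, and a point of $\{\ell:\ell_e=1\ (e\notin T),\ 0<\ell_e<1\ (e\in T)\}$ at which $d\Phi|_{\mathbb R^T}$ has rank $2m+1$ if $g\ge1$, and rank at least $2m$ if $g=0$.

Sections 6 to 11 prove it.

## 6. The ribbon graph, the tree and the alternating sum

The aim of this section is to fix $\Gamma$, $T$ and $\tau$ so that the end of the local model is as simple as possible.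

**The one-vertex graph.** Let $\Gamma_0$ have one vertex $v$ with half-edges $a_1,\dots,a_N$ in counterclockwise order, indices mod $N$. Its loops are the pairs $(a_{4i+1},a_{4i+3})$ and $(a_{4i+2},a_{4i+4})$ for $0\le i<g$, and $(a_{4g+2j-1},a_{4g+2j})$ for $1\le j\le s-1$. Its ribbon surface is a boundary connected sum of $g$ one-holed tori and $s-1$ annuli. So it has genus $g$, and the number of boundary components is $g+2(s-1)-(g+s-2)=s$.

**The tree.** Choose a planar trivalent tree with $N$ cyclically ordered ends $a_1,\dots,a_N$ in which $\{a_1,a_2\}$ is a cherry (a pair of ends at a common vertex) and $\{a_4,a_5\}$ is a cherry. To get one, take any planar trivalent tree with $N-2\ge4$ ends $b_1,b_2,\dots$, attach cherries at $b_1$ and $b_3$, and number the ends accordingly. Let $T$ be the tree of its $n-1=2m+1$ internal edges. Replacing $v$ by this tree gives a trivalent $\Gamma$ with spanning tree $T$ and $\Gamma/T=\Gamma_0$. The edges of $\Gamma$ outside $T$ are still called loops.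

**The lengths on the tree.** Let gap $j$ be the region between $a_j$ and $a_{j+1}$. For $\tau\in\mathbb R_{>0}^T$ let $d_j\ge0$ be the length of the tree path from the foot of $a_j$ to the foot of $a_{j+1}$. We want numbers $o_j$ with
$$o_j+o_{j+1}=d_j\qquad(j\bmod N).\tag{7}$$
Solving step by step from $o_1$ gives $o_{N+1}=o_1+\sum_j(-1)^jd_j$, as $N$ is even. So (7) is solvable exactly when $r:=\sum_j(-1)^jd_j$ is $0$. Removing an edge $e\in T$ splits the ends into two cyclic intervals, so the two sides of $e$ face two distinct gaps $j,j'$, and the coefficient of $\tau_e$ in $r$ is $(-1)^j+(-1)^{j'}\in\{0,\pm2\}$. For the edge below the cherry $\{a_1,a_2\}$ the gaps are $N$ and $2$, and the coefficient is $2$. For the edge below $\{a_4,a_5\}$ they are $3$ and $5$, and the coefficient is $-2$. These edges are distinct, so there is $\tau>0$ with $r=0$. Fix such a $\tau$ and real $o_j$ as in (7).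

For $N=6$ (that is, $m=1$) the tree can be the path $v_1v_2v_3v_4$ with $a_1,a_2$ at $v_1$, $a_3$ at $v_2$, $a_4,a_5$ at $v_4$, $a_6$ at $v_3$. With edge lengths $\tau_1,\tau_2,\tau_3$ along the path, $(d_1,\dots,d_6)=(0,\ \tau_1,\ \tau_2+\tau_3,\ 0,\ \tau_3,\ \tau_1+\tau_2)$ and $r=2\tau_1-2\tau_3$. For $\tau=(1,1,1)$ one can take $(o_1,\dots,o_6)=(0,0,1,1,-1,2)$.

## 7. The plane with a polynomial quadratic differential

This section builds the limit of the neighborhood of $T$, magnified so that the tree has lengths $\tau$.

**The flat surface $E$.** Take $N$ closed upper half-planes $H_j$ with coordinates $\zeta_j$, one per gap. On $\partial H_j$ let $a_j=[o_j,\infty)$, $a_{j+1}=(-\infty,-o_{j+1}]$; the segment $[-o_{j+1},o_j]$ between them has length $d_j$ by (7), and it is the tree path of gap $j$. Glue the half-planes accordingly to $T$ (with metric $\tau$) and to $N$ infinite rays $a_j$. A point of $a_{j+1}$ at distance $t$ from its foot has $\zeta_j=-o_{j+1}-t$ and $\zeta_{j+1}=o_{j+1}+t$, so along $a_{j+1}$ the gluing is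
$$\zeta_{j+1}=-\zeta_j .$$
The result $E$ retracts onto the contractible space $T\cup\bigcup a_j$, so it is a simply connected Riemann surface. It carries $q_E=d\zeta_j^2$, whose zeros are $n$ simple zeros at the vertices of $T$ (cone angle $3\pi$).

**The end of $E$.** Let $R_0=1+\max_j|o_j|$. The set $\{|\zeta_j|\le R_0\}$ is compact and contains $T$. Outside it, only the gluings $\zeta_{j+1}=-\zeta_j$ remain, and these are the gluings of the cone $(\mathbb C,z^n\,dz^2)$ with
$$\zeta_j=(-1)^{j-1}\frac{z^{m+2}}{m+2}\quad\text{on}\quad \frac{\pi(j-1)}{m+2}\le\arg z\le\frac{\pi j}{m+2}.\tag{8}$$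
Indeed on this sector $(-1)^{j-1}z^{m+2}$ runs over the upper half-plane, neighboring formulas differ by a sign, the $N=2(m+2)$ sectors fill the plane, and the sign is consistent after one turn because $N$ is even. So $z$ is a holomorphic coordinate near the end of $E$, mapping it onto some $\{|z|>\rho_0\}$. This is what (7) was for.

**The polynomial.** Adding a point at $\infty$ gives a compact simply connected Riemann surface, so $E\cong\mathbb C$ with a coordinate $u$ having, like $z$, a simple pole at $\infty$. After an affine change of $u$,
$$z=h(u)=u+O(u^{-1})\qquad(u\to\infty).$$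
Then $q_E=P(u)\,du^2$ with $P$ entire and, near $\infty$, $P=h^nh'^2=u^n(1+O(u^{-2}))$. Hence $P$ is a monic polynomial of degree $n=2m+2$, with simple roots at the $n$ vertices.

**The curve $X$.** Let $X$ be the compact curve $y^2=P(u)$. It has genus $m$, two points $\infty^\pm$ over $u=\infty$ with $y\sim\pm u^{m+1}$, and its holomorphic differentials are spanned by $u^k\,du/y$, $0\le k\le m-1$.

**The paths.** For $e\in T$ let $G_e\subset E$ be the upward vertical line $\zeta=x_e+iy$, $y\in\mathbb R$, of the strip of $e$ through the midpoint of $e$. It meets $T$ and the rays only at that midpoint. Along $G_e$ take the branch of $\sqrt P$ with $\sqrt P\,du=d\zeta$. As $y\to\pm\infty$,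
$$\sqrt P=\sigma_\pm u^{m+1}(1+O(u^{-2})),\qquad\sigma_\pm\in\{1,-1\}.$$
The corresponding lift $\hat G_e\subset X$ is a path from $\infty^{\sigma_-}$ to $\infty^{\sigma_+}$. Put
$$\kappa_e=\sigma_+-\sigma_-,\qquad I_{e,k}=\int_{G_e}\frac{u^k\,du}{\sqrt P}=\int_{\hat G_e}\frac{u^k\,du}{y}\quad(0\le k\le m-1).\tag{9}$$
Then $\partial[\hat G_e]=\frac{\kappa_e}2(\infty^+-\infty^-)$.

The numbers $\kappa_e$ are easy to read off. If the upper side of $e$ faces gap $j$ and the lower side gap $j'$, then $d\zeta=d\zeta_j$ above and $d\zeta=-d\zeta_{j'}$ below, so (8) gives $\sigma_+=(-1)^{j-1}$, $\sigma_-=(-1)^{j'}$ and $\kappa_e=-\big((-1)^j+(-1)^{j'}\big)$. This is minus the coefficient of $\tau_e$ in $r$. In the example with $N=6$, $\kappa=(-2,0,2)$.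

**Lemma 9.** If $t\in\mathbb R^T$ satisfies $\sum_et_eI_{e,k}=0$ for $0\le k\le m-1$ and $\sum_et_e\kappa_e=0$, then $t=0$. In particular $\{t\in\mathbb R^T:\sum_et_eI_{e,k}=0,\ 0\le k\le m-1\}$ has dimension at most $1$.

*Proof.* This is the argument of Lemma 7 on $X$, where only one boundary condition is needed. Let $c=\sum t_e[\hat G_e]\in H_1(X,\{\infty^\pm\};\mathbb R)$. The second condition says $\partial c=0$, so $c$ comes from $H_1(X;\mathbb R)$, which injects into $H_1(X,\{\infty^\pm\};\mathbb R)$. All holomorphic differentials have zero period on $c$; as $c$ is real, so do all antiholomorphic ones. Thus $c$ pairs to zero with $H^1(X;\mathbb C)$, and $c=0$.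

Let $b_e\subset X\setminus\{\infty^\pm\}$ be the preimage of the edge $e$. The ends of $e$ are simple roots of $P$, so $b_e$ is a simple closed curve. The path $G_e$ meets $T$ only at the midpoint of $e$, so $\hat G_e$ meets $b_e$ exactly once, transversally (it passes through one of the two points over the midpoint), and $\hat G_e\cap b_{e'}=\emptyset$ for $e'\ne e$. The intersection pairing $H_1(X,\{\infty^\pm\};\mathbb R)\times H_1(X\setminus\{\infty^\pm\};\mathbb R)\to\mathbb R$ gives $0=c\cdot b_e=\pm t_e$ for all $e$. The last claim follows since dropping one real linear condition raises the dimension by at most $1$. $\square$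

## 8. The degenerating surfaces and uniform charts

Now we return to compact surfaces. For small $\varepsilon>0$ let $C_\varepsilon=S_\Gamma(\varepsilon\tau,1,\dots,1)$, with tree lengths $\varepsilon\tau_e$ and loop lengths $1$, and let $C_0=S_{\Gamma_0}(1,\dots,1)$. Put $\delta=\varepsilon^{1/(m+2)}$ and $\zeta_j^\varepsilon=\varepsilon\zeta_j$. The aim is to cover $C_\varepsilon$ by charts whose transition maps converge as $\varepsilon\to0$.

**Step 1: the local model sits in $C_\varepsilon$.** Each gap $j$ gives a coordinate $\zeta_j^\varepsilon$ near its tree path in a half-cylinder of $C_\varepsilon$, in which the path is $[-\varepsilon o_{j+1},\varepsilon o_j]$. The point $\zeta_j^\varepsilon=0$ of the boundary circle is within $O(\varepsilon)$ of the path. Consecutive such points on a boundary circle (possibly the same point, once around) are separated by one loop side up to $O(\varepsilon)$, so by at least $1-O(\varepsilon)>2/3$. Hence the half-disks $\{|\zeta_j^\varepsilon|<1/3\}$ are embedded and disjoint in the half-cylinders. On each loop the parts used near its two ends have length less than $1/3+O(\varepsilon)<1/2$,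 so they are disjoint. Along each end $a_{j+1}$ the gluing is $\zeta_{j+1}^\varepsilon=-\zeta_j^\varepsilon$, as in $E$. Therefore the part $\{|\zeta_j^\varepsilon|<1/3\}$ of $E$, with its metric scaled by $\varepsilon$, embeds isometrically in $C_\varepsilon$ as a neighborhood of $T$.

**Step 2: the coordinate $x$.** On this neighborhood use $x=\delta u$. Since $\varepsilon^2\delta^{-2}=\delta^{2m+2}=\delta^n$,
$$q=\varepsilon^2q_E=\delta^nP(x/\delta)\,dx^2,\tag{10}$$
and outside $|\zeta_j^\varepsilon|\le\varepsilon R_0$, by (8),
$$\zeta_j^\varepsilon=(-1)^{j-1}\frac{(\delta h(x/\delta))^{m+2}}{m+2},\qquad \delta h(x/\delta)=x+O(\delta^2/|x|).\tag{11}$$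
So $\delta h(x/\delta)\to x$ locally uniformly on $x\ne0$. For $\varepsilon=0$ let $x=z$ be the coordinate at $v$ with $q=x^n\,dx^2$ and $\zeta_j^0=(-1)^{j-1}x^{m+2}/(m+2)$.

**Step 3: comparing disks in $x$ and in $\zeta$.** Fix $\rho$ with $\rho^{m+2}/(m+2)=1/4$, put $\rho'=\rho/2$, and fix $\eta\in(0,1/10)$ with $3\eta<\rho'^{\,m+2}/(m+2)$. For small $\varepsilon$ we claim
$$\{|x|\le\rho\}\subset\{|\zeta_j^\varepsilon|<1/3\},\qquad \{|\zeta_j^\varepsilon|\le3\eta\}\subset\{|x|<\rho'\}.$$
The set $\{|\zeta_j^\varepsilon|\le\varepsilon R_0\}$ lies in $\{|x|=O(\delta)\}$, so (11) applies on the circles $|x|=\rho$ and $|x|=\rho'$. On $|x|=\rho$, $|\zeta^\varepsilon|\to1/4$ uniformly, so the circle misses $\{|\zeta^\varepsilon|\ge1/3\}\subset E$. That set is connected and unbounded, so it lies in $\{|x|>\rho\}$; this is the first claim. On $|x|=\rho'$, $|\zeta^\varepsilon|\to\rho'^{\,m+2}/(m+2)>3\eta$ uniformly, so the circle misses $\{|\zeta^\varepsilon|\le3\eta\}$. That set is connected and contains $T\subset\{|x|=O(\delta)\}$, so it lies in $\{|x|<\rho'\}$. For $\varepsilon=0$ both claims are immediate.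

**Step 4: the charts.** On $C_\varepsilon$, $0\le\varepsilon\le\varepsilon_0$, use

* $U_0=\{|x|<\rho\}$;
* $B_c=\{0<\operatorname{Re}\zeta<1\}$, the open strip of each loop $c$;
* $W_i=\{|w_i|<1\}$ with $w_i=e^{2\pi i\zeta/L_i(\varepsilon)}$, the filled half-cylinder at $p_i$.

Here $L_i(\varepsilon)\to L_i(0)>0$. In $W_i$ the origin of $\zeta$ is placed at the beginning of a fixed loop side of face $i$, which exists since each face of $\Gamma_0=\Gamma/T$ has a side.

**Step 5: fixed compact parts of the charts already cover.** Let $\varepsilon$ be so small that $\varepsilon R_0\le\eta$. Points at height at least $\eta$ above the graph have $|w_i|\le r'$ for some fixed $r'<1$. Points at height at most $\eta$ over the part $[\eta,1-\eta]$ of a loop lie in the rectangle $[\eta,1-\eta]\times[-\eta,\eta]\subset B_c$. Every other point lies at height at most $\eta$ over a tree side, or over a point of a loop within $\eta$ of one of its ends. Then $|\zeta_j^\varepsilon|\le\varepsilon R_0+2\eta\le3\eta$ for some $j$, and by Step 3 the point lies in $\{|x|\le\rho'\}$. In particular the charts cover $C_\varepsilon$.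

**Step 6: the transition maps converge.** On a component of $B_c\cap W_i$, $w_i=\exp(2\pi i(\pm\zeta+\beta)/L_i)$, with the sign $+$ on the upper half and $-$ on the lower half of $B_c$, and $\beta=\beta(\varepsilon)\in\mathbb R$, $\beta(\varepsilon)\to\beta(0)$. On $U_0\cap B_c$ with $c=(a_i,a_j)$: near the end $a_i$ the strip coordinate, whose real part on $c$ is the distance to the foot of $a_i$, is $\zeta=\zeta_i^\varepsilon-\varepsilon o_i$ on the upper half and $\zeta=-\zeta_{i-1}^\varepsilon-\varepsilon o_i$ on the lower half. By (11) both are, outside $|\zeta^\varepsilon|\le\varepsilon R_0$,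
$$\zeta=(-1)^{i-1}\frac{(\delta h(x/\delta))^{m+2}}{m+2}-\varepsilon o_i.\tag{12}$$
Near the end $a_j$, $1-\zeta$ is given by the same formula with $j$ in place of $i$. So a compact subset (in the coordinate $x$) of an overlap for $\varepsilon=0$ lies in the corresponding overlap for small $\varepsilon$, since there $\delta h(x/\delta)$ is uniformly close to $x$; and on it the transition maps converge uniformly to those of $C_0$, with derivatives by holomorphy. The same is true for $B_c\cap W_i$.

**Step 7: convergence of differentials.** Let $V_\varepsilon=QD(C_\varepsilon)$ with norm $\|\varphi\|=\int_{C_\varepsilon}|\varphi|$. Write $\varphi=\varphi^0dx^2$, $\varphi^cd\zeta^2$, $\varphi^idw_i^2$ in the charts. The functions $\varphi^0$, $\varphi^c$ and $w_i\varphi^i$ are holomorphic.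

**Lemma 10.** Let $\varepsilon_k\to0$, $\varphi_k\in V_{\varepsilon_k}$, $\|\varphi_k\|=1$. After passing to a subsequence, $\varphi_k$ converges locally uniformly in each chart (meaning that $\varphi_k^0,\varphi_k^c,w_i\varphi_k^i$ converge) to a nonzero $\varphi\in V_0$.

*Proof.* In the charts, $\int|\varphi_k^0|$, $\int|\varphi_k^c|$ and $\int|w_i\varphi_k^i|$ are at most $1$. The mean value property bounds these functions on compact sets, and Montel's theorem gives convergent subsequences. We check that the limits define one differential on $C_0$. On $U_0\cap B_c$ and $B_c\cap W_i$ they agree, by convergence of the transition maps. A component of $U_0\cap W_i$ in $C_0$ is a sector $\{|\zeta_j^0|<1/4,\ \operatorname{Im}\zeta_j^0>0\}$. Its nonempty open part $\operatorname{Re}\zeta_j^0>0$ lies in some $B_c$, where both limits agree with the limit on $B_c$. By the identity theorem they agree on the whole sector. So we get a quadratic differential on $C_0$, holomorphic off the $p_i$ with at most simple poles there: $\varphi\in V_0$.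

Suppose $\varphi=0$. By Step 5, $\|\varphi_k\|$ is at most the sum of the integrals of $|\varphi_k|$ over $\{|x|\le\rho'\}$, the rectangles $[\eta,1-\eta]\times[-\eta,\eta]\subset B_c$, and $\{|w_i|\le r'\}$. The first two kinds tend to $0$ by uniform convergence on compact sets. So does the third, since $|\varphi_k^i|\le\sup_{|w_i|\le r'}|w_i\varphi_k^i|\cdot|w_i|^{-1}$ and $|w_i|^{-1}$ is integrable. This contradicts $\|\varphi_k\|=1$. $\square$

## 9. Prescribing jets at the collapsed vertex

To see the integrals $I_{e,k}$ we want quadratic differentials on $C_\varepsilon$ that look like $x^k\,dx^2$ near the tree. On $C_0$ this is a Riemann–Roch question. Let $J_\varepsilon^M:V_\varepsilon\to\mathbb C^{M+1}$ send $\varphi$ to the coefficients of $x^0,\dots,x^M$ of $\varphi^0$ at $x=0$.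

**Lemma 11.** $J_0^{m-1}$ is surjective. If $g\ge1$, $J_0^m$ is surjective.

*Proof.* We have $\ker J_0^M=H^0(2K+D-(M+1)v)$. For $M=m-1$ the degree is $4g-4+s-m=2g-1>2g-2$, so $h^0=g$. This is $\dim V_0-m=(3g-3+s)-(2g+s-3)$, hence $J_0^{m-1}$ is surjective.

For $M=m$ and $g\ge1$ put $\mathcal L=2K+D-(m+1)v$, of degree $2g-2$. Then $h^0(\mathcal L)=g-1+h^0(K-\mathcal L)$ with $\deg(K-\mathcal L)=0$. Surjectivity means $h^0(\mathcal L)=\dim V_0-(m+1)=g-1$, so it fails only if $\mathcal L\sim K$, that is, $K+D\sim(m+1)v$. In that case there is a meromorphic $1$-form $\theta$ with divisor $(m+1)v-D$. Its square has divisor $nv-2D$, which is the divisor of $q$. After scaling, $q=\theta^2$, and $\theta=\pm z^{m+1}dz$ near $v$. On the outward direction of $a_j$, where $\arg z=\pi(j-1)/(m+2)$, the form $z^{m+1}dz$ is real with sign $e^{i\pi(j-1)}=(-1)^{j-1}$. So $\theta$ is real there with sign $\pm(-1)^{j-1}$, the sign $\pm$ being the same for all $j$. As $g\ge1$, there is the loop $(a_1,a_3)$. Along it $q>0$ on tangent vectors, so $\theta$ is real and nonzero on them and has constant sign in a fixed direction of travel.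 Leaving along $a_1$ one arrives against the outward direction of $a_3$. So the signs on the outward directions of $a_1$ and $a_3$ must be opposite. But $(-1)^0=(-1)^2$, a contradiction. $\square$

Set $M=m$ if $g\ge1$ and $M=m-1$ if $g=0$. The next lemma carries the jets from $C_0$ to $C_\varepsilon$ with uniform bounds.

**Lemma 12.** There are a sequence $\varepsilon\to0$, a constant $B$, and $\varphi_{k,\varepsilon}\in V_\varepsilon$ for $0\le k\le M$ and $\varepsilon$ in the sequence, such that $\|\varphi_{k,\varepsilon}\|\le B$,
$$\varphi^0_{k,\varepsilon}(x)=x^k+x^{M+1}R_{k,\varepsilon}(x),\qquad|R_{k,\varepsilon}|\le B\ \text{ on }\ |x|\le\rho',$$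
and $|w_i\varphi^i_{k,\varepsilon}|\le B$ on $|w_i|\le r'$.

*Proof.* Let $(\psi_{j,\varepsilon})_j$ be an Auerbach basis of $V_\varepsilon$: $\|\psi_{j,\varepsilon}\|=1$ and $|c_j|\le\|\sum_ic_i\psi_{i,\varepsilon}\|$ for all coefficients $c$. By Lemma 10, along a sequence $\varepsilon\to0$, $\psi_{j,\varepsilon}\to\psi_j\in V_0$ for every $j$. The $\psi_j$ are independent. Otherwise $\sum c_j\psi_j=0$ with some $c\ne0$; the differentials $\sum c_j\psi_{j,\varepsilon}$ have norms in $[\max|c_j|,\sum|c_j|]$ and, after normalization, converge to $0$ in the charts, contradicting Lemma 10. As $\dim V_\varepsilon=\dim V_0$, $(\psi_j)$ is a basis of $V_0$.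

The matrices with columns $J_\varepsilon^M(\psi_{j,\varepsilon})$ converge to the matrix with columns $J_0^M(\psi_j)$, which has full rank $M+1$ by Lemma 11. So for small $\varepsilon$ in the sequence a fixed $(M+1)\times(M+1)$ minor is bounded away from $0$, and $J_\varepsilon^M$ has right inverses that are uniformly bounded. This gives $\varphi_{k,\varepsilon}$ of uniformly bounded norm with $J_\varepsilon^M(\varphi_{k,\varepsilon})$ the standard basis vector for $x^k$. The mean value property bounds $|w_i\varphi^i_{k,\varepsilon}|$ on $|w_i|\le r'<1$ and $|\varphi^0_{k,\varepsilon}|$ on $|x|\le\rho'<\rho$. Finally $R_{k,\varepsilon}=(\varphi^0_{k,\varepsilon}-x^k)/x^{M+1}$ is holomorphic on $|x|<\rho$ and bounded on $|x|=\rho'$, hence on $|x|\le\rho'$ by the maximum principle. $\square$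

## 10. Powers of $\delta$ and one logarithm

Now we compute the entries of the linear system that defines $\mathcal K$, to leading order.

**Lemma 13.** Let $e\in T$ and $\varepsilon\to0$ along the sequence of Lemma 12. With the orientation of $G_e$ fixed in Section 7,
$$i\,\delta^{m-k}A_e(\varphi_{k,\varepsilon})\to I_{e,k}\quad(0\le k\le m-1),\qquad iA_e(\varphi_{m,\varepsilon})=\kappa_e\log(1/\delta)+O(1)\quad(g\ge1).$$

*Proof.* **Step 1: reduce to the local model.** Let $\gamma_e$ be the vertical line through the midpoint of $e$ in $C_\varepsilon$, with height $y^\varepsilon=\varepsilon y$. For $|y^\varepsilon|\ge\eta$ it lies in $\{|w_i|\le r'\}$ for the relevant $i$, and there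
$$|f|=|w_i\varphi^i|\,|w_i|\,(2\pi/L_i)^2\le C\,e^{-2\pi|y^\varepsilon|/L_i},$$
so this part contributes $O(1)$. For $|y^\varepsilon|\le\eta$ we have $|\zeta_j^\varepsilon|\le\varepsilon R_0+\eta\le3\eta$, so this part lies in $\{|x|\le\rho'\}$, where $x=\delta u$ with $u\in G_e$, $|y|\le\eta/\varepsilon$. By (10), $\sqrt q=\delta^{m+1}\sqrt{P(u)}\,dx$. Since $iA_e(\varphi)=\int_{\gamma_e}\varphi/\sqrt q$,
$$iA_e(\varphi)=\delta^{-m}\int_{G_e,\ |y|\le\eta/\varepsilon}\frac{\varphi^0(\delta u)\,du}{\sqrt{P(u)}}+O(1)\qquad(\varphi=\varphi_{k,\varepsilon}).\tag{13}$$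

**Step 2: growth of the integrals.** On $G_e$, $P\ne0$. For large $|y|$ we have $|u|\asymp|y|^{1/(m+2)}$, $|P|^{1/2}\asymp|u|^{m+1}$ and $|du|=dy/|P|^{1/2}$. So $|u|^p|du|/|P|^{1/2}\asymp|u|^{p-2m-2}dy$, and
$$\int_{G_e,\ |y|\le\eta/\varepsilon}\frac{|u|^p|du|}{|P|^{1/2}}\le C\int_{|y|\le\eta/\varepsilon}(1+|y|)^{-1+\frac{p-m}{m+2}}dy=\begin{cases}O(1)\ \text{(convergent)}&0\le p\le m-1,\\ O(\log(1/\delta))&p=m,\\ O(\delta^{-1})&p=m+1,\end{cases}\tag{14}$$
because $\varepsilon=\delta^{m+2}$.

**Step 3: the remainder.** Insert $\varphi^0_{k,\varepsilon}=x^k+x^{M+1}R_{k,\varepsilon}$ in (13). The second term contributes $O\big(\delta^{M+1-m}\int|u|^{M+1}|du|/|P|^{1/2}\big)$. By (14) this is $O(\log(1/\delta))$ if $M=m-1$ and $O(1)$ if $M=m$.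

**Step 4: the main term, $k\le m-1$.** It is $\delta^{k-m}\int_{G_e,|y|\le\eta/\varepsilon}u^k\,du/\sqrt P=\delta^{k-m}(I_{e,k}+o(1))$, by convergence in (14). Multiplying by $\delta^{m-k}$ kills the errors, since $\delta^{m-k}\log(1/\delta)\to0$.

**Step 5: the main term, $k=m=M$.** On the two ends of $G_e$, $u^m\,du/\sqrt P=\sigma_\pm(1+O(u^{-2}))\,du/u$. The $O(u^{-2})$ part gives a convergent integral, $\arg u$ is bounded, and at the truncation points $|u|\asymp\varepsilon^{-1/(m+2)}=1/\delta$, so $\log|u|=\log(1/\delta)+O(1)$. The upper end contributes $\sigma_+\log(1/\delta)+O(1)$. The lower end is traversed from infinity inward and contributes $-\sigma_-\log(1/\delta)+O(1)$. The sum is $\kappa_e\log(1/\delta)+O(1)$. $\square$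

## 11. Full rank, and the proof of the theorem

**Proof of Proposition 8.** Let $\varepsilon\to0$ along the sequence of Lemma 12 and let
$$\mathcal K_\varepsilon=\Big\{t\in\mathbb R^T:\ \sum_{e\in T}t_eA_e(\varphi)=0\ \ \forall\varphi\in V_\varepsilon\Big\}.$$
For small $\varepsilon$ all $\varepsilon\tau_e$ are less than $1$, so the lengths of $C_\varepsilon$ are a point of the required set.

*Case $g\ge1$.* Suppose $\mathcal K_\varepsilon\ne0$ for arbitrarily small $\varepsilon$ in the sequence. Take unit vectors $t^\varepsilon\in\mathcal K_\varepsilon$ converging, after passing to a subsequence, to a unit vector $t$. Multiply $\sum_et_e^\varepsilon A_e(\varphi_{k,\varepsilon})=0$ by $i\delta^{m-k}$ for $k<m$, and $\sum_et_e^\varepsilon A_e(\varphi_{m,\varepsilon})=0$ by $i/\log(1/\delta)$. By Lemma 13, in the limit $\sum t_eI_{e,k}=0$ for $0\le k\le m-1$ and $\sum t_e\kappa_e=0$. Lemma 9 gives $t=0$, a contradiction. So $\mathcal K_\varepsilon=0$ for small $\varepsilon$, and by (5) the rank is $2m+1$.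

*Case $g=0$.* Suppose $\dim\mathcal K_\varepsilon\ge2$ for arbitrarily small $\varepsilon$ in the sequence. Take orthonormal pairs in $\mathcal K_\varepsilon$. A limit of a subsequence is, by the first part of Lemma 13, an orthonormal pair in $\{t:\sum t_eI_{e,k}=0,\ 0\le k\le m-1\}$, which has dimension at most $1$ by Lemma 9. This is a contradiction. So $\dim\mathcal K_\varepsilon\le1$ for small $\varepsilon$ and the rank is at least $2m$. $\square$

**Proof of Theorem 2.** If $s=1$ or $(g,s)=(0,3)$, Proposition 1 gives $\dim\pi(\mathcal Y)=4g-3$ and $0$ respectively, in agreement with (2). Let now $g\ge1,s\ge2$ or $g=0,s\ge4$.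

*The dimension.* Lemma 5 is the upper bound. The minimum is $4g-5+2s$ if $g\ge1$, since $1\le2g$, and $2s-6$ if $g=0$. For the lower bound when $g\ge1$, Lemma 3 and Proposition 8 give a cell of $\mathcal Y$ on which $\pi=\Phi$ has injective differential at some point. So $\pi(\mathcal Y)$ contains an embedded compact disk of dimension $2m+1=4g-5+2s$. The disk is closed in $\pi(\mathcal Y)$, and covering dimension is monotone on closed subsets, so $\dim\pi(\mathcal Y)\ge4g-5+2s$. When $g=0$, the rank $2m=2s-6$ is $\dim\mathscr T_0^s$, so $\pi(\mathcal Y)$ contains a nonempty open subset of $\mathscr T_0^s$, hence a compact $(2s-6)$-disk, and $\dim\pi(\mathcal Y)\ge2s-6$. This proves (2).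

*Comparison with the vcd.* For $g\ge1$ the difference is $(4g-5+2s)-(4g-4+s)=s-1$, which is $0$ if and only if $s=1$. For $g=0$ it is $(2s-6)-(s-3)=s-3$, which is $0$ if and only if $s=3$.

*Part (a).* By Lemma 3 the cell $(0,1)^T\times\{1\}^{E\setminus T}$ is homeomorphic to a subset of $\mathcal Y$, of dimension $|T|=4g-5+2s$, and on it $\pi=\Phi$ is real-analytic by Lemma 4. Take global real-analytic coordinates on $\mathscr T_g^s$ and consider the $|T|\times|T|$ minors of the differential. Their common zero set is a real-analytic subset of the connected set $(0,1)^T$. It is proper, because the rank is $|T|$ at one point. Off it, $\pi$ is an immersion.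

*Part (b).* We have just found an open subset of $\mathscr T_0^s$ in $\pi(\mathcal Y)$. To see that $\pi(\mathcal Y)$ is not everything, note that $\mathcal Y$ has finitely many simplices modulo $\mathrm{Mod}_0^s$, and each closed simplex is compact in $\mathscr T_0^s(\Delta)$. So $\pi(\mathcal Y)=\mathrm{Mod}_0^s\cdot\mathcal C$ with $\mathcal C$ compact. If $\pi(\mathcal Y)$ were $\mathscr T_0^s$, the quotient $\mathscr T_0^s/\mathrm{Mod}_0^s$ would be the image of $\mathcal C$, hence compact. But this moduli space is noncompact for $s\ge4$. So $\pi(\mathcal Y)\ne\mathscr T_0^s$. $\blacksquare$
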